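\title{The Gelfand--Kirillov transcendence degree is not monotone}

\begin{abstract}
We construct division algebras $D_1\subset D_2$ over $\mathbb C$ whose Gelfand--Kirillov transcendence degrees are $7$ and $6$, so this invariant can drop when a division algebra is enlarged. Both algebras are quotient division rings of skew group algebras of $\mathbb Z^3$ acting by translations on a power of an elliptic curve. The lower bound for $D_1$ is reduced to an estimate for sums of complete linear systems on an abelian surface, indexed by lattice walks. Adjoining central variables gives pairs with values $d+1$ and $d$ for every integer $d\ge 6$. Over any field, monotonicity does hold when the larger algebra has Gelfand--Kirillov transcendence degree less than $2$.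
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a commutative field, algebras are associative $k$-algebras with $1$, and a product of subspaces of an algebra means the span of the products. The \emph{Gelfand--Kirillov dimension} of an algebra $A$ is
\[
\operatorname{GKdim} A=\sup_{V}\ \limsup_{m\to\infty}\frac{\log \dim_k\big(\sum_{i=0}^{m}V^i\big)}{\log m},
\]
where $V$ runs over the finite dimensional subspaces of $A$ and $V^0=k$. It is the exponent of polynomial growth of the finitely generated subalgebras of $A$. We use three standard properties.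
\begin{itemize}
\item[(G1)] If $B\subset A$ is a subalgebra, then $\operatorname{GKdim}B\le\operatorname{GKdim}A$.
\item[(G2)] If $A$ is generated by a finite dimensional subspace $V$, the supremum is attained at $V$. Indeed, a finite dimensional $W\subset A$ lies in $\sum_{i\le c}V^i$ for some $c$, and then $\sum_{i\le m}W^i\subset\sum_{i\le cm}V^i$.
\item[(G3)] If $A$ is a commutative domain, then $\operatorname{GKdim}A$ is the transcendence degree over $k$ of its fraction field. (By Noether normalization, a finitely generated subalgebra of transcendence degree $d$ is a finite module over a polynomial ring in $d$ variables, so it grows like $m^d$.)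
\end{itemize}

For a noncommutative division algebra $D$ the number $\operatorname{GKdim}D$ is a poor substitute for the transcendence degree, because fractions can generate subalgebras that grow faster than the ring of which $D$ is the ring of fractions; Section~\ref{sec:model} contains an example. One therefore clears denominators before measuring growth. The \emph{Gelfand--Kirillov transcendence degree} of a division algebra $D$ is
\[
\operatorname{GKtr} D=\sup_{V}\ \inf_{z}\ \operatorname{GKdim} k[zV],
\]
where $V$ runs over the finite dimensional subspaces of $D$, the element $z$ runs over $D\setminus\{0\}$, and $k[zV]$ is the subalgebra generated by $zV$. If $D$ is the quotient division ring of an Ore domain $A$, one can take for $z$ a common left denominator of $V$, so that $k[zV]\subset A$ and $\operatorname{GKtr}D\le\operatorname{GKdim}A$. If $D$ is a field, then $\operatorname{GKtr}D=\operatorname{trdeg}_kD$: the inequality $\le$ follows from (G3), and if $V$ contains $1$ and algebraically independent elements $x_1,\dots,x_d$, then the fraction field of $k[zV]$ contains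 $x_i=(zx_i)/z$ for every $z$.

For fields the invariant is thus monotone under inclusion, and one expects the same of anything called a transcendence degree. The following question comes from Yekutieli and Zhang \cite{YZ}.
\begin{quote}
\emph{Let $D_1\subset D_2$ be division $k$-algebras, $D_1$ a $k$-subalgebra of $D_2$. Is $\operatorname{GKtr}D_1\le\operatorname{GKtr}D_2$?}
\end{quote}
The definition does not decide this. Passing from $D_1$ to $D_2$ enlarges the range of the supremum, which is the right direction, but it also enlarges the range of the infimum: for a fixed $V\subset D_1$ there may be a multiplier $z\in D_2$ that is better than every multiplier in $D_1$. This happens.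

\begin{theorem}\label{thm:main}
There are division $\mathbb C$-algebras $D_1\subset D_2$ with $\operatorname{GKtr}D_1\ge 7$ and $\operatorname{GKtr}D_2\le 6$. Hence $\operatorname{GKtr}D_1\le\operatorname{GKtr}D_2$ fails in general.
\end{theorem}

The algebras are constructed in Section~\ref{sec:algebras}. Their invariants can be computed exactly, and the example can be shifted upward.

\begin{theorem}\label{thm:exact}
For the algebras of Section~\ref{sec:algebras}, $\operatorname{GKtr}D_1=7$ and $\operatorname{GKtr}D_2=6$. Moreover, for every integer $d\ge6$ there are division $\mathbb C$-algebras $D_1'\subset D_2'$ with $\operatorname{GKtr}D'_2=d$ and $\operatorname{GKtr}D'_1=d+1$.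
\end{theorem}

\begin{proposition}\label{prop:small}
Let $k$ be any field. If $D_1\subset D_2$ are division $k$-algebras and $\operatorname{GKtr}D_2<2$, then $\operatorname{GKtr}D_1\le\operatorname{GKtr}D_2$.
\end{proposition}

So monotonicity holds whenever $\operatorname{GKtr}D_2<2$, and it fails for suitable pairs with $\operatorname{GKtr}D_2=d$ for every integer $d\ge 6$. We make no claim about the remaining values of $\operatorname{GKtr}D_2$.

Here is the mechanism. Let $E$ be an elliptic curve, and let $\Gamma=\mathbb Z^3$ act by translations on $Y=E^3$, the $\alpha$-th generator moving only the $\alpha$-th coordinate, and on a quotient $X=E^2$ of $Y$. The algebras $D_1\subset D_2$ are the quotient division rings of the skew group algebras $k(X)*\Gamma\subset k(Y)*\Gamma$. Adding the dimension of the variety to the rank of the group, one would guess the values $2+3=5$ and $3+3=6$. The second guess is right and the first is not. A word of length $m$ in a skew group algebra is a path in the lattice $\Gamma$, and its coefficient has poles along the translates of a fixed divisor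 by the points of the path. On $Y$ the generators can be chosen so that the poles depend only on the endpoint of the path; this is possible because the divisor $\{y_\alpha=0\}$ is fixed by a subgroup of rank $2$. On $X$ no curve is fixed by a subgroup of rank $2$. Different paths to the same endpoint then produce different poles, and although one path contributes only about $m^2$ functions, all paths together contribute about $m^4$. With $m^3$ endpoints this gives growth $m^7$. The work lies in proving that no multiplier $z\in D_1$ destroys this growth.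

Section~\ref{sec:model} carries out the count for $z=1$. Section~\ref{sec:leading} reduces the general case to an estimate on $X$ (Proposition~\ref{prop:key}), which is proved in Sections~\ref{sec:orbits}--\ref{sec:average}. Theorem~\ref{thm:exact} and Proposition~\ref{prop:small} are proved in Sections~\ref{sec:exact} and~\ref{sec:small}; they are not needed for Theorem~\ref{thm:main}.

\section{The algebras and the upper bound for $D_2$}\label{sec:algebras}

\subsection*{Ore domains}
A domain $A$ is \emph{Ore} if $aA\cap bA\ne0$ and $Aa\cap Ab\neq0$ for all nonzero $a,b\in A$. It then has a quotient division ring $Q(A)$. Every finite subset of $Q(A)$ has a common left denominator, that is, an element $0\ne z\in A$ with $zx\in A$ for all $x$ in the subset. An embedding of $A$ in a division ring $D$ extends to an embedding of $Q(A)$, with image the smallest division subring of $D$ containing $A$.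

\begin{lemma}\label{lem:ore}
A domain $A$ with $\operatorname{GKdim}A<\infty$ is Ore, and $\operatorname{GKtr}Q(A)\le\operatorname{GKdim}A$.
\end{lemma}

\begin{proof}
Suppose $a,b\ne0$ and $aA\cap bA=0$. We show that $a,b$ generate a free algebra; this is impossible, since $\dim(ka+kb)^m=2^m$ would give $\operatorname{GKdim}A=\infty$. Otherwise take a nonzero noncommutative polynomial of minimal degree vanishing at $(a,b)$ and write it as $c+xf+yg$ with $c\in k$ and $f,g\in k\langle x,y\rangle$. If $c=0$, then $af(a,b)=-bg(a,b)$ lies in $aA\cap bA=0$, so $f$ and $g$ both vanish at $(a,b)$; one of them is nonzero and of smaller degree, a contradiction. If $c\neq0$, multiply on the right by $a$ to get $a\big(c+f(a,b)a\big)=-b\,g(a,b)a\in aA\cap bA=0$. Hence $ua=1$ with $u=-c^{-1}f(a,b)$, and $(au-1)a=0$ gives $au=1$. Then $aA=A$ and $aA\cap bA=bA\ne0$, again a contradiction. The condition $Aa\cap Ab\ne0$ follows by passing to the opposite algebra.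

If $V\subset Q(A)$ is finite dimensional and $z$ is a common left denominator of a basis, then $k[zV]\subset A$, and (G1) gives the inequality.
\end{proof}

\subsection*{Skew group algebras}
Let $L\supset k$ be a field and let $G=\mathbb Z^N$ act on $L$ by $k$-automorphisms, written $\varphi\mapsto g(\varphi)$. The skew group algebra is $L*G=\bigoplus_{g\in G}Lt_g$ with $t_g\varphi=g(\varphi)t_g$ and $t_gt_h=t_{g+h}$. It arises from $L$ by $N$ successive skew Laurent extensions, so it is a left and right noetherian domain, and hence Ore. For $\varphi_l\in L$ and $g_l\in G$,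
\begin{equation}\label{eq:word}
(\varphi_1t_{g_1})\cdots(\varphi_mt_{g_m})=h_0(\varphi_1)\,h_1(\varphi_2)\cdots h_{m-1}(\varphi_m)\;t_{h_m},\qquad h_l=g_1+\dots+g_l .
\end{equation}
A word therefore determines a path $0=h_0,h_1,\dots,h_m$ in $G$. We call $h_0,\dots,h_{m-1}$ its \emph{sites} and $h_m$ its \emph{endpoint}.

\subsection*{The algebras $D_1$ and $D_2$}
From here through Section~\ref{sec:exact}, $k=\mathbb C$. Let $E$ be an elliptic curve with $\operatorname{End}E=\mathbb Z$, for instance $\mathbb C/(\mathbb Z+\mathbb Z\tau)$ with $\tau$ not quadratic over $\mathbb Q$. Let $P_1,P_2,P_3\in E(k)$ be linearly independent over $\mathbb Z$. Such points exist: $E(\mathbb C)$ is divisible and uncountable with countable torsion subgroup, so $E(\mathbb C)/\mathrm{tors}$ is an uncountable $\mathbb Q$-vector space, hence of uncountable dimension. Let $\Gamma=\mathbb Z^3$ with basis $e_1,e_2,e_3$, and let $\Gamma$ act by translations on $Y=E^3$ and on $X=E^2$ through the homomorphisms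
\[
\iota_Y(g)=(g_1P_1,\;g_2P_2,\;g_3P_3),\qquad \iota(g)=(g_1P_1+g_3P_3,\;g_2P_2+g_3P_3).
\]
The independence of the $P_\alpha$ makes $\iota$ injective.

For $h\in\Gamma$ and $\varphi\in k(X)$ put $h(\varphi)(x)=\varphi(x-\iota(h))$, and for a divisor $Z$ let $h_*Z$ be its translate by $\iota(h)$. Then $\operatorname{div}h(\varphi)=h_*\operatorname{div}\varphi$. We regard
\[
H^0(X,Z)=\{\varphi\in k(X)^\times:\operatorname{div}\varphi+Z\ge0\}\cup\{0\}
\]
as a space of rational functions, so that $h\big(H^0(X,Z)\big)=H^0(X,h_*Z)$, $fH^0(X,Z)=H^0(X,Z-\operatorname{div}f)$ for $f\ne0$, and $H^0(X,Z)H^0(X,Z')\subset H^0(X,Z+Z')$. The same conventions apply on $Y$ and on curves; $[P]$ is the divisor on $E$ given by the point $P$. Put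
\[
D_1=Q(k(X)*\Gamma),\qquad D_2=Q(k(Y)*\Gamma).
\]
The surjective homomorphism $Y\to X$, $(y_1,y_2,y_3)\mapsto(y_1+y_3,y_2+y_3)$, maps $\iota_Y(g)$ to $\iota(g)$, so it is $\Gamma$-equivariant. Pullback embeds $k(X)$ equivariantly in $k(Y)$, hence $k(X)*\Gamma\subset k(Y)*\Gamma\subset D_2$, and therefore $D_1\subset D_2$.

\begin{proposition}\label{prop:D2}
$\operatorname{GKtr}D_2\le 6$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ore} it suffices to find a domain $A$ with $Q(A)=D_2$ and $\operatorname{GKdim}A\le6$. For $r\in\mathbb N$ and $\alpha=1,2,3$ let $Z_{\alpha,r}=3\sum_{l=0}^{r-1}[lP_\alpha]$, a divisor on $E$ (so $Z_{\alpha,0}=0$), and put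
\[
A=\bigoplus_{g\in\mathbb N^3}A_gt_g,\qquad A_g=\bigotimes_{\alpha=1}^3H^0(E,Z_{\alpha,g_\alpha})\subset k(Y),
\]
where $\varphi_1\otimes\varphi_2\otimes\varphi_3$ is the function $\varphi_1(y_1)\varphi_2(y_2)\varphi_3(y_3)$. The divisor $Z_{\alpha,r+r'}$ is the sum of $Z_{\alpha,r}$ and the translate of $Z_{\alpha,r'}$ by $rP_\alpha$. Since $g$ translates the $\alpha$-th coordinate by $g_\alpha P_\alpha$, this gives $A_g\cdot g(A_{g'})\subset A_{g+g'}$, so $A$ is a subalgebra of $k(Y)*\Gamma$.

A finite dimensional subspace of $A$ lies in $\bigoplus_{g\in[0,c]^3}A_gt_g$ for some $c\ge1$, and its powers of exponent at most $m$ lie in $\bigoplus_{g\in[0,cm]^3}A_gt_g$. As $\dim H^0(E,Z_{\alpha,r})\le 3r+1$, this space has dimension at most $(cm+1)^3(3cm+1)^3$. So $\operatorname{GKdim}A\le 6$, and $A$ is Ore.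

View $Q(A)$ inside $D_2$. The space $A_{e_\alpha}$ is $H^0(E,3[0])$ in the variable $y_\alpha$. It contains $1$, so $t_{e_\alpha}\in A$, and every $\varphi\in A_{e_\alpha}$ equals $(\varphi t_{e_\alpha})t_{e_\alpha}^{-1}\in Q(A)$. The space $H^0(E,3[0])$ contains the Weierstrass coordinates, which generate $k(E)$; hence $k(Y)\subset Q(A)$. Thus $Q(A)\supset k(Y)*\Gamma$ and $Q(A)=D_2$.
\end{proof}

It remains to show $\operatorname{GKtr}D_1\ge7$.

\section{Linear systems on $E$ and on $E\times E$}\label{sec:facts}

On an elliptic curve the canonical bundle is trivial. By Riemann--Roch and Serre duality, $h^0(N)=\deg N$ if $\deg N\ge1$, and $H^1(N)=0$ if $\deg N\ge 1$ or if $N$ is nontrivial of degree $0$. A line bundle of degree $3$ embeds the curve as a smooth plane cubic. By \eqref{eq:word} we must understand products of spaces of functions, along one path, and sums of such products, over all paths. The next two lemmas describe both operations in terms of divisors.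

\begin{lemma}\label{lem:product}
If $Z_1,\dots,Z_m$ are divisors of degree $3$ on $E$, then $\prod_lH^0(E,Z_l)=H^0(E,\sum_lZ_l)$.
\end{lemma}

\begin{proof}
By induction on $m$ it suffices to show that $H^0(N)\otimes H^0(M)\to H^0(N\otimes M)$ is onto for line bundles $M,N$ with $\deg M=3$ and $\deg N$ a positive multiple of $3$. Suppose first $N\not\cong M$. Since $M$ has no base points, it has two sections without common zeros, and these give an exact sequence $0\to M^{-1}\to\mathcal O^2\to M\to0$. Tensoring with $N$, the cokernel of $H^0(N)^2\to H^0(N\otimes M)$ embeds in $H^1(N\otimes M^{-1})$, which vanishes because $N\otimes M^{-1}$ has positive degree or is nontrivial of degree $0$. If $N\cong M$, then $\operatorname{Sym}^2H^0(M)\to H^0(M^2)$ is a map between $6$-dimensional spaces, and it is injective because a smooth plane cubic lies on no conic.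
\end{proof}

For divisors on a curve, $\inf$ and $\sup$ are taken coefficientwise, and $\Delta(\xi)$ denotes the coefficient of the point $\xi$ in $\Delta$.

\begin{lemma}\label{lem:sup}
Let $\Delta_1,\dots,\Delta_r$ be divisors on an elliptic curve with $\deg\inf(\Delta_i,\Delta_j)\ge1$ for all $i,j$. Then $\sum_iH^0(\Delta_i)=H^0(\sup_i\Delta_i)$.
\end{lemma}

\begin{proof}
Let $r=2$. All four divisors $\Delta_1,\Delta_2,\inf,\sup$ have positive degree, $H^0(\Delta_1)\cap H^0(\Delta_2)=H^0(\inf)$, and $\Delta_1+\Delta_2=\inf+\sup$. So $H^0(\Delta_1)+H^0(\Delta_2)$ has dimension $\deg\Delta_1+\deg\Delta_2-\deg\inf=\deg\sup$, and it is contained in $H^0(\sup)$, which has the same dimension. For general $r$ use induction: $\inf\big(\sup(\Delta_1,\dots,\Delta_{i}),\Delta_{i+1}\big)\ge\inf(\Delta_1,\Delta_{i+1})$ has positive degree, so the case $r=2$ applies at each step.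
\end{proof}

The hypothesis cannot be dropped: $H^0([P])+H^0([Q])=k$ for $P\neq Q$, while $H^0([P]+[Q])$ has dimension $2$.

On the abelian surface $X$ we use the following facts; $\equiv$ denotes numerical equivalence.
\begin{itemize}
\item[(S1)] Principal divisors are numerically trivial, and a divisor is numerically equivalent to its translates. For distinct irreducible curves, $C\cdot C'=\sum_\xi(C\cdot C')_\xi$, where the local intersection number $(C\cdot C')_\xi$ is positive for $\xi\in C\cap C'$ and zero otherwise. Hence $C\cdot C'\ge0$ for all irreducible curves; if $C=C'$, replace $C'$ by a different translate. If $C$ is smooth and is not a component of the divisor $Z$, then $Z|_C=\sum_\xi(Z\cdot C)_\xi\,\xi$ has degree $Z\cdot C$, and restriction of functions identifies $\mathcal O_X(Z)|_C$ with $\mathcal O_C(Z|_C)$.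
\item[(S2)] (Nakai--Moishezon.) A divisor $M$ is ample if and only if $M^2>0$ and $M\cdot C>0$ for every irreducible curve $C$. In particular ampleness depends only on the numerical class. If $M$ is ample and $Z$ is any divisor, then $\ell M-Z$ is ample and has nonzero sections for all large $\ell$.
\item[(S3)] If $M$ is ample, then $h^0(M)=M^2/2$ and $H^1(X,\mathcal O(M))=0$; see \cite[\S16]{Mum}.
\item[(S4)] (K\"unneth.) $H^0(X,Z\times E+E\times Z')=H^0(E,Z)\otimes H^0(E,Z')$ for divisors $Z,Z'$ on $E$.
\end{itemize}

Let $F_1=E\times\{0\}$, $F_2=\{0\}\times E$, and let $F_3$ be the diagonal, so that $\iota(e_\alpha)\in F_\alpha$. Put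
\[
\Theta=F_1+F_2,\qquad\Lambda=3\Theta,\qquad U=H^0(X,\Lambda).
\]
The divisor $\Theta$ is ample: $\Theta^2=2$, and $\Theta\cdot C$ is the sum of the degrees of the two projections $C\to E$, which are not both constant. For $g\in\Gamma$,
\begin{equation}\label{eq:theta}
g_*\Theta=\{g_1P_1+g_3P_3\}\times E+E\times\{g_2P_2+g_3P_3\}.
\end{equation}
So $g(U)=H^0(E,3[x])\otimes H^0(E,3[y])$ for the two points $x,y$ in \eqref{eq:theta}. Multiplying such tensor products factor by factor, and applying Lemma~\ref{lem:product} in each factor and then (S4), we get for all $h_0,\dots,h_{m-1}\in\Gamma$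
\begin{equation}\label{eq:prodU}
\prod_{l=0}^{m-1}h_l(U)=H^0\Big(X,\sum_{l=0}^{m-1}(h_l)_*\Lambda\Big).
\end{equation}

\section{The model computation: $z=1$}\label{sec:model}

Let $V_0=\bigoplus_{\varepsilon,\varepsilon'\in\{0,1\}}U\,t_{(\varepsilon,\varepsilon',1)}\subset k(X)*\Gamma$. We compute $\dim V_0^m$ for $m\ge1$. By \eqref{eq:word}, $V_0^m=\bigoplus S_gt_g$, where $g=(g_1,g_2,m)$ with $0\le g_1,g_2\le m$, and $S_g$ is the sum of the spaces $\prod_lh_l(U)$ over the paths $h_l=(x_l,y_l,l)$ in which $x=(x_l)$ and $y=(y_l)$ go from $0$ to $g_1$ and to $g_2$ in $m$ steps of size $0$ or $1$. By \eqref{eq:theta}, \eqref{eq:prodU} and (S4), the space belonging to $(x,y)$ is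
\[
H^0(E,Z_x)\otimes H^0(E,Z'_y),\qquad Z_x=3\sum_{l=0}^{m-1}[x_lP_1+lP_3],\quad Z'_y=3\sum_{l=0}^{m-1}[y_lP_2+lP_3].
\]
It has dimension $(3m)^2$. Since $x$ and $y$ vary independently,
\[
S_g=\Big(\sum_xH^0(E,Z_x)\Big)\otimes\Big(\sum_yH^0(E,Z'_y)\Big).
\]
All $Z_x$ dominate $3[0]$, so Lemma~\ref{lem:sup} gives $\sum_xH^0(E,Z_x)=H^0(E,\sup_xZ_x)$. The points $uP_1+lP_3$ are distinct for distinct pairs $(u,l)$, so each has coefficient $0$ or $3$ in $Z_x$. A pair $(u,l)$ with $l\le m-1$ occurs for some $x$ exactly when $0\le u\le l$ and $0\le g_1-u\le m-l$, that is, when $(u,l-u)\in[0,g_1]\times[0,m-g_1]$ is not the corner $(g_1,m-g_1)$. The same holds for $y$, and therefore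
\[
\dim S_g=9\big[(g_1+1)(m-g_1+1)-1\big]\big[(g_2+1)(m-g_2+1)-1\big].
\]
For $g=(1,1,2)$ this is $81$, whereas a single path gives $36$. Since $\sum_{u=0}^m(u+1)(m-u+1)=\binom{m+3}3$,
\[
\dim V_0^m=9\Big[\binom{m+3}{3}-(m+1)\Big]^2\sim\frac{m^6}{4}.
\]
The powers $V_0^m$ have different degrees in the third coordinate, so their sum is direct, and $\operatorname{GKdim}k[V_0]=7$ by (G2).

Compare this with the algebra $A$ of Proposition~\ref{prop:D2}. There every word with endpoint $g$ has its coefficient in $A_g$, whatever the path, and the count is $3+(1+1+1)=6$: three for the endpoint, one for each factor of $Y$. On $X$ the count is $3+(2+2)=7$, because in each factor the possible poles form a two-parameter family of points. One factor would not suffice: for $\mathbb Z^2$ acting on $E$ through $P_1,P_3$ the computation above gives $2+2=4$, which only ties with the count $2+(1+1)=4$ for $E^2$.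

The algebra $k[V_0]$ lies in $D_2=Q(A)$, so there is $0\ne z\in A$ with $zV_0\subset A$ and $\operatorname{GKdim}k[zV_0]\le6$. We have to show that, for a slightly larger space $V$, no $z\in D_1$ does as well. A general $z$ replaces $\Lambda$ by a divisor $D=\gamma_*\Lambda-\operatorname{div}f$ with $f\in k(X)^\times$ arbitrary. This causes two difficulties. The components of $D$ are arbitrary curves, so the product structure used above is lost. And $D$ may have negative coefficients, so its translates can cancel: if $D$ contains $C-\sigma_*C$ and the sites are $0,\sigma,2\sigma,\dots,(m-1)\sigma$, these terms telescope to $C-(m\sigma)_*C$.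

\section{Leading terms and walks}\label{sec:leading}

An element $z\in D_1$ is a fraction, and $zV$ does not lie in the skew group algebra. To recover a count by paths we pass to leading terms. Let $L$ and $G=\mathbb Z^N$ be as in Section~\ref{sec:algebras}, and order $G$ lexicographically; this total order is compatible with addition. The Malcev--Neumann series ring $L((G))$ consists of the formal sums $\sum_g\varphi_gt_g$ with well-ordered support, multiplied by the rules of $L*G$. It is a division ring containing $L*G$, hence $Q(L*G)$. The \emph{leading term} of a nonzero series is its term of smallest degree. It is multiplicative: if $z,z'$ have leading terms $ft_\gamma$ and $f't_{\gamma'}$, then $zz'$ has leading term $f\gamma(f')t_{\gamma+\gamma'}$.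

\begin{lemma}\label{lem:leading}
Let $U_L\subset L$ be a finite dimensional $k$-subspace, $T\subset G$ a finite set, and $V=\bigoplus_{s\in T}U_Lt_s$. Let $0\ne z\in Q(L*G)$ have leading term $ft_\gamma$. Then for all $m\ge1$
\[
\dim_k(zV)^m\ge\sum_{g\in G}\dim_k S_g,\qquad S_g=\sum_p\ \prod_{l=0}^{m-1}h_l\big(f\gamma(U_L)\big),
\]
where $p$ runs over the paths $0=h_0,h_1,\dots,h_m=g$ with $h_l-h_{l-1}\in\gamma+T$.
\end{lemma}

\begin{proof}
For $0\ne u\in U_L$ and $s\in T$ the leading term of $zut_s$ is $f\gamma(u)t_{\gamma+s}$. By multiplicativity and \eqref{eq:word}, the word $(zu_1t_{s_1})\cdots(zu_mt_{s_m})$ has leading term $\prod_{l=0}^{m-1}h_l\big(f\gamma(u_{l+1})\big)\,t_{h_m}$, where $h_l-h_{l-1}=\gamma+s_l$. A linear combination of words with endpoint $g$ has no terms of degree smaller than $g$, and its coefficient at $t_g$ is the same combination of the leading coefficients. So every element of $S_g$ is the coefficient at $t_g$ of an element of $(zV)^m$ supported in degrees $\ge g$. Lift a basis of each $S_g$ in this way. The lifts are linearly independent: in a nontrivial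 relation take the smallest $g$ that occurs; the coefficient at $t_g$ is a nontrivial relation in the basis of $S_g$.
\end{proof}

We apply this with $L=k(X)$, $G=\Gamma$, $U_L=U$ and
\[
T=\{-2,-1,0,1,2\}^3,\qquad V=\bigoplus_{s\in T}Ut_s\subset D_1 .
\]
Given $f\in k(X)^\times$ and $\gamma\in\Gamma$, put $D=\gamma_*\Lambda-\operatorname{div}f$, so that $f\gamma(U)=H^0(X,D)$ and $D\equiv\Lambda$. For a path $p$ as in the lemma, \eqref{eq:prodU} applied to the elements $h_l+\gamma$ gives
\[
\prod_{l=0}^{m-1}h_l\big(f\gamma(U)\big)=\Big(\prod_lh_l(f)\Big)H^0\Big(X,\sum_l(h_l+\gamma)_*\Lambda\Big)=H^0(X,D_p),\qquad D_p=\sum_{l=0}^{m-1}(h_l)_*D .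
\]
Thus $S_g=\sum_pH^0(X,D_p)$, and $D_p\equiv m\Lambda$ is ample. Each summand has dimension $(m\Lambda)^2/2=9m^2$; the sum is much larger.

\begin{proposition}\label{prop:key}
Let $f\in k(X)^\times$ and $\gamma\in\Gamma$. There are a real number $c>0$ and an integer $\ell\ge1$ such that for all large $n$, with $m=\ell n$, one has $\dim S_g\ge cn^4$ for at least $n^3$ values of $g$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
Let $0\ne z\in D_1$. Lemma~\ref{lem:leading} and Proposition~\ref{prop:key} give $\dim(zV)^{\ell n}\ge cn^7$ for all large $n$, so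
\[
\operatorname{GKdim}k[zV]\ge\lim_{n\to\infty}\frac{\log c+7\log n}{\log\ell+\log n}=7.
\]
Hence $\operatorname{GKtr}D_1\ge7$, while $\operatorname{GKtr}D_2\le6$ by Proposition~\ref{prop:D2}, and $D_1\subset D_2$.
\end{proof}

Fix $f$ and $\gamma$ until the end of Section~\ref{sec:average}. We split the steps of a path into a constant drift and a free part. Choose $\sigma\in\gamma+\{-1,0,1\}^3$ with all coordinates nonzero; then $\sigma+\{-1,0,1\}^3\subset\gamma+T$, which is the reason for the size of $T$. The order on $\Gamma$ does not occur in Proposition~\ref{prop:key}. Replacing $e_\alpha$ by $-e_\alpha$ and $P_\alpha$ by $-P_\alpha$ preserves the formula for $\iota$, the set $T$ and the spaces $S_g$. So we may assume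
\[
\sigma_\alpha\ge1\quad(\alpha=1,2,3),\qquad\text{and we put }|\sigma|=\max_\alpha\sigma_\alpha .
\]
A \emph{walk to $b$} is a sequence $a_0=0,a_1,\dots,a_m=b$ in $\mathbb Z^3$ with $a_l-a_{l-1}\in\{-1,0,1\}^3$. It defines the path $h_l=l\sigma+a_l$, and we use the same letter $p$ for the walk and the path. For every walk $p$ to $b$ we have $H^0(X,D_p)\subset S_{m\sigma+b}$. It suffices to find at least $n^3$ values of $b$ and, for each of them, a family of walks to $b$ with $\dim\sum_pH^0(X,D_p)\ge cn^4$.

\section{Stabilizers, orbits and private poles}\label{sec:orbits}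

To show that a sum of spaces $H^0(X,D_p)$ is large, we add the spaces one at a time and arrange that each new walk allows poles along many curves on which the earlier walks allow none. How many such curves are available depends on the stabilizers. Let $\Gamma_C=\{h\in\Gamma:h_*C=C\}$ for an irreducible curve $C\subset X$.

\begin{lemma}\label{lem:stab}
Let $C\subset X$ be an irreducible curve.
\begin{itemize}
\item[(a)] Either $\Gamma_C=0$, or $C$ is a translate of $F_\alpha$ and $\Gamma_C=\mathbb Ze_\alpha$ for some $\alpha\in\{1,2,3\}$.
\item[(b)] If $\Gamma_C=0$ and $\xi\in X$, then $\xi-n\iota(e_1)\in C$ for at most $C\cdot F_1$ integers $n$.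
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $0\ne h\in\Gamma_C$. The stabilizer $H=\{x\in X:C+x=C\}$ equals $\bigcap_{y\in C}(C-y)$, so it is a closed subgroup of dimension at most $1$. It is infinite, since $\iota$ is injective and so $\iota(h)\in H$ has infinite order. Hence its identity component $F$ is a one-dimensional abelian subvariety; $y+F\subset C$ for $y\in C$, so $C=y+F$, $H=F$ and $\Gamma_C=\iota^{-1}(F)$.

One of the projections $F\to E$ is nonconstant, hence an isogeny, and its dual is an isogeny $E\to F$. Because $\operatorname{End}E=\mathbb Z$, the composite $E\to F\subset E^2$ has the form $y\mapsto(r'y,s'y)$ with integers $r',s'$, not both zero. Multiplication by $\gcd(r',s')$ is surjective on $E$, so $F=\{(ry,sy):y\in E\}$ with $r,s$ coprime. If $\iota(g)\in F$, then $s(g_1P_1+g_3P_3)-r(g_2P_2+g_3P_3)=0$, and independence of the $P_\alpha$ gives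
\[
sg_1=rg_2=(s-r)g_3=0 .
\]
At most one of $s,r,s-r$ vanishes, and one does, because $g=h\neq0$ is a solution. If $s=0$, then $F=F_1$ and $g\in\mathbb Ze_1$; if $r=0$, then $F=F_2$ and $g\in\mathbb Ze_2$; if $r=s$, then $F=F_3$ and $g\in\mathbb Ze_3$. Since $\iota(e_\alpha)\in F_\alpha$, we get $\Gamma_C=\mathbb Ze_\alpha$.

(b) The points $\xi-n\iota(e_1)$ are distinct points of $\xi+F_1$. This curve is fixed by $e_1$, so it differs from $C$, and it meets $C$ in at most $C\cdot F_1$ points by (S1).
\end{proof}

This is the only place where $\operatorname{End}E=\mathbb Z$ is used; it guarantees that $r,s$ are integers, so that independence of the $P_\alpha$ over $\mathbb Z$ applies.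

For each $\Gamma$-orbit $O$ of irreducible curves fix a curve $C^O\in O$. As $\Gamma$ is abelian, all curves of $O$ have the same stabilizer $\Gamma_O$, and the curves $u_*C^O$, $u\in\Gamma/\Gamma_O$, are well defined and pairwise distinct. Call $O$ \emph{free} if $\Gamma_O=0$ and \emph{special} otherwise. Write
\[
D=\sum_O\ \sum_{u\in\Gamma/\Gamma_O}d_O(u)\,u_*C^O,\qquad \bar d_O=\sum_ud_O(u),\qquad\|d_O\|=\sum_u|d_O(u)| .
\]
Only finitely many $d_O(u)$ are nonzero; choose an integer $R\ge1$ such that the support of every $d_O$ lies in the image of $[-R,R]^3$. The total weight $\bar d_O$ is what survives telescoping. Since $\Lambda\equiv D\equiv\sum_O\bar d_O\,C^O$, we have $6=\Lambda\cdot\Theta=\sum_O\bar d_O\,(C^O\cdot\Theta)$ with all $C^O\cdot\Theta>0$, so \emph{some $\bar d_O$ is positive}. There are two cases: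
\begin{itemize}
\item[(A)] some free orbit has $\bar d_O>0$ (Section~\ref{sec:free});
\item[(B)] every free orbit has $\bar d_O\le0$, and some special orbit has $\bar d_O>0$ (Sections~\ref{sec:special} and~\ref{sec:average}).
\end{itemize}

Fix an orbit $O$ with $\bar d_O>0$, free in case (A) and special in case (B). Write $C=C^O$, $d=d_O$, $\bar\Gamma=\Gamma/\Gamma_C$, $C_q=q_*C$ for $q\in\bar\Gamma$, and $\lambda=\Lambda\cdot C>0$; bars denote images in $\bar\Gamma$. The coefficient of $C_q$ in $h_*D$ is $d(q-\bar h)$, so the coefficient of $C_q$ in $D_p$ is $\sum_{l=0}^{m-1}d(q-\bar h_l)$. We say that the time $l$ \emph{contributes to $q$} if $d(q-\bar h_l)\ne0$.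

While a walk rests at a point $v$, its sites move along the line $v+\mathbb Z\sigma$, and the coefficient of $C_q$ collects the sum of $d$ along a line in direction $\bar\sigma$. We look for a line on which this sum is positive. A nonzero multiple of $\sigma$ has three nonzero coordinates, so by Lemma~\ref{lem:stab} it is not in $\Gamma_C$; thus $\bar\sigma$ has infinite order in $\bar\Gamma$. The function $\hat d(q)=\sum_{l\in\mathbb Z}d(q+l\bar\sigma)$ is constant on the cosets of $\mathbb Z\bar\sigma$, and its sum over the cosets is $\bar d_O>0$. So $\hat d\ge1$ on some coset, and this coset meets the support of $d$. Fix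
\[
q^*\in\operatorname{supp}d\quad\text{with}\quad\mu:=\hat d(q^*)\ge1,\qquad\text{and put }K=4|\sigma|R+1 .
\]
Call an index $\alpha$ \emph{admissible} if the $\alpha$-th coordinate vanishes on $\Gamma_C$ and so is defined on $\bar\Gamma$. All three indices are admissible if $O$ is free, and the two indices $\alpha\ne j$ are admissible if $\Gamma_C=\mathbb Ze_j$. For admissible $\alpha\ne\alpha'$ the linear form
\[
\kappa_{\alpha\alpha'}(x)=\sigma_{\alpha'}x_\alpha-\sigma_\alpha x_{\alpha'}
\]
is defined on $\bar\Gamma$ and kills $\bar\sigma$; it measures position transverse to the drift.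

\begin{lemma}\label{lem:local}
Let $p=(a_l)$ be a walk, $v\in\Gamma$, $l'\in\mathbb Z$ and $q=q^*+\bar v+l'\bar\sigma$.
\begin{itemize}
\item[(a)] If $l$ contributes to $q$, then $|\kappa_{\alpha\alpha'}(v-a_l)|<K$ for all admissible $\alpha\neq\alpha'$.
\item[(b)] Suppose that $I=[l'-2R,l'+2R]$ is contained in $[0,m-1]$, that $a_l=v$ for $l\in I$, and that there is an admissible $\alpha$ such that $a_l$ and $v$ have the same $\alpha$-th coordinate whenever $l$ contributes to $q$. Then the coefficient of $C_q$ in $D_p$ is $\mu$.
\end{itemize}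
\end{lemma}

\begin{proof}
We have $q-\bar h_l=q^*+y$ with $y=\overline{v-a_l}+(l'-l)\bar\sigma$. If $l$ contributes, then $q^*+y$ and $q^*$ lie in $\operatorname{supp}d$, so the admissible coordinates of $y$ have absolute value at most $2R$. Hence $|\kappa_{\alpha\alpha'}(v-a_l)|=|\kappa_{\alpha\alpha'}(y)|\le4|\sigma|R<K$, which is (a). In the situation of (b), a contributing $l$ has $y_\alpha=(l'-l)\sigma_\alpha$ with $\sigma_\alpha\ge1$, so $l\in I$. The coefficient is therefore $\sum_{l\in I}d\big(q^*+(l'-l)\bar\sigma\big)$. For $l\notin I$ the $\alpha$-th coordinate of $q^*+(l'-l)\bar\sigma$ has absolute value greater than $2R-R=R$, so $d$ vanishes there, and the sum equals $\hat d(q^*)=\mu$.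
\end{proof}

One more observation serves both cases. Let $\ell\Lambda-C$ be ample, $m=\ell n$, and let $Q\subset\bar\Gamma$ have $n'\le n$ elements, $n'\ge1$. Then for every walk $p$
\begin{equation}\label{eq:ample}
D_p-\sum_{q\in Q}C_q\equiv m\Lambda-n'C=(n-n')\,\ell\Lambda+n'(\ell\Lambda-C)\quad\text{is ample.}
\end{equation}
From now on $n\geq K$ and $n'=n-4R\ge1$.

\section{Case (A): a free orbit of positive weight}\label{sec:free}

Here $\bar\Gamma=\Gamma$ has rank $3$, and a box of size $n$ contains about $n^3$ curves $C_q$. They lie on about $n^2$ lines in direction $\sigma$. We assign one walk to each line of a well separated family; it goes to the line, rests there for $n$ steps and acquires poles along about $n$ curves, each of which will account for about $n$ new functions. The total is $n^2\cdot n\cdot n$.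

Choose $\ell\ge8$ with $\ell\Lambda-C$ ample, and let $m=\ell n$. Fix $b$ with $|b_1|\le n$, $-n\le b_2\le0$, $0\le b_3\le n$; there are at least $n^3$ such $b$. For $w=(w_1,w_2,0)$ with $w_1,w_2\in K\mathbb Z\cap[K,n]$ let $p_w$ be the following walk (Figure~\ref{fig:walk}), and put $l_w=w_1+w_2$.
\begin{enumerate}
\item Go from $0$ along $e_1$ to $(w_1,0,0)$.
\item Go along $e_2$ to $w$, arriving at time $l_w$.
\item Rest at $w$ until time $l_w+n-1$.
\item Go back along $-e_2$ to $(w_1,0,0)$.
\item Go back along $-e_1$ to $0$.
\item Idle at $0$.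
\item Go to $b$, changing one coordinate at a time, monotonically.
\end{enumerate}
The stages other than 6 need at most $2n+(n-1)+2n+3n<8n\le m$ steps, and the length of stage 6 makes the total exactly $m$. Let
\[
Q_w=\{q^*+w+l'\sigma:\ l_w+2R\le l'\le l_w+n-1-2R\},
\]
a set with $n'$ elements.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[->,gray] (-2.3,0)--(5,0) node[right]{$x_1$};
\draw[->,gray] (0,-1.9)--(0,4.7) node[above]{$x_2$};
\foreach \x in {1,2,3,4} \foreach \y in {1,2,3,4} \fill[gray] (\x,\y) circle (1.6pt);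
\draw[thick,->] (0,0.09)--(2.88,0.09)--(2.88,2.9);
\draw[thick,->] (3.12,2.9)--(3.12,-0.09)--(0.1,-0.09);
\fill (3,3) circle (2.6pt) node[above right]{$w$};
\draw[thick,dashed,->] (0,0)--(-1.5,0)--(-1.5,-1.4) node[below]{$b$};
\node[below left] at (0,-0.05) {$0$};
\node[left] at (0,1) {$K$};
\node[below] at (1,-0.1) {$K$};
\end{tikzpicture}
\caption{The walk $p_w$, projected to the first two coordinates. The dots are the possible resting points $w'$, spaced $K$ apart. The walk goes out to $w$, rests, returns the same way and then leaves (dashed) for $b$ through the half-plane $x_2\le0$. The only resting points to which it comes closer than $K$ in both coordinates are $w$ and those directly below $w$.}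
\label{fig:walk}
\end{figure}

\begin{lemma}\label{lem:A}
\begin{itemize}
\item[(a)] If some time of the walk $p_w$ contributes to some $q\in Q_{w'}$, then $w_1'=w_1$ and $w_2'\le w_2$.
\item[(b)] For $q\in Q_w$ the coefficient of $C_q$ in $D_{p_w}$ is $\mu$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $l$ contribute to $q=q^*+w'+l'\sigma\in Q_{w'}$. By Lemma~\ref{lem:local}(a), $|\kappa_{13}(w'-a_l)|<K$ and $|\kappa_{23}(w'-a_l)|<K$, where $\kappa_{i3}(x)=\sigma_3x_i-\sigma_ix_3$. Note that $\kappa_{23}(w')=\sigma_3w_2'\ge K$. In stages 1, 5 and 6, $a_l=(x,0,0)$ and $\kappa_{23}(a_l)=0$. In stage 7 the second coordinate of $a_l$ is $\le0$ and the third is $\ge0$, so $\kappa_{23}(a_l)\le0$. In all these stages $\kappa_{23}(w'-a_l)\ge K$, which is excluded. So $l$ belongs to stages 2--4 and $a_l=(w_1,x,0)$ with $0\le x\le w_2$. Then $\sigma_3|w_1'-w_1|<K$ and $\sigma_3|w_2'-x|<K$, so $|w_1'-w_1|<K$ and $w_2'<w_2+K$. All four numbers are multiples of $K$, and (a) follows.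

For $w'=w$ we have just seen that a contributing $l$ has $a_l$ with first coordinate $w_1$. Also $[l'-2R,l'+2R]\subset[l_w,l_w+n-1]\subset[0,m-1]$, and $a_l=w$ on this interval. Lemma~\ref{lem:local}(b) with $v=w$ and $\alpha=1$ gives (b).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key} in case (A)]
Order the points $w$ by increasing $w_2$, ties being broken arbitrarily, and let $W$ be the sum of the spaces $H^0(X,D_{p_{w''}})$ over the $w''$ preceding $w$. For such $w''$ we have $w''\ne w$ and $w''_2\le w_2$, so the conditions $w_1=w''_1$ and $w_2\le w_2''$ do not both hold. By Lemma~\ref{lem:A}(a), $D_{p_{w''}}$ has coefficient $0$ at $C_q$ for all $q\in Q_w$. Hence elements of $W$ have no pole along these curves, and since $\mu\ge1$, Lemma~\ref{lem:A}(b) gives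
\[
H^0(X,D_{p_w})\cap W\subset H^0\Big(X,D_{p_w}-\sum_{q\in Q_w}C_q\Big).
\]
Both divisors are ample by \eqref{eq:ample}. By (S3), adding $H^0(X,D_{p_w})$ to $W$ increases the dimension by at least
\[
\tfrac12\big[(m\Lambda)^2-(m\Lambda-n'C)^2\big]=\tfrac{n'}2\big[m\Lambda\cdot C+(m\Lambda-n'C)\cdot C\big]\ge\tfrac12\,n'm\lambda .
\]
There are $\lfloor n/K\rfloor^2$ points $w$, so $\dim S_{m\sigma+b}\ge\lfloor n/K\rfloor^2\cdot\tfrac12(n-4R)\,\ell n\lambda\ge cn^4$ for large $n$, with $c>0$ independent of $n$ and $b$.
\end{proof}

\section{Case (B): restriction to elliptic curves}\label{sec:special}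

Now $\Gamma_C=\mathbb Ze_j$, the curve $C$ is a translate of $F_j$, and $\bar\Gamma\cong\mathbb Z^2$ through the admissible coordinates $i,i'$, where $\{i,i',j\}=\{1,2,3\}$. Only about $n^2$ curves $C_q$ are within reach, on about $n$ lines, so the count of case (A) gives $n\cdot n\cdot n$. The missing factor $n$ must come from the curves themselves. Each $C_q$ is an elliptic curve, and a single walk induces on it a linear system of degree $m\lambda$. If we use, for each resting point, many walks that induce different divisors on $C_q$, then by Lemma~\ref{lem:sup} their linear systems add up to the linear system of the supremum, which can have degree of order $n^2$. In the model of Section~\ref{sec:model} this is what happens on the curves $\{x\}\times E$ as the path $y$ varies. We therefore insert into each walk a \emph{block} that depends on a parameter $\omega$ and runs in a region from which nothing contributes to the coefficients of the curves $C_q$ under consideration.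

Let $\kappa=\kappa_{ii'}$, so $\kappa(x)=\sigma_{i'}x_i-\sigma_ix_{i'}$, and put
\[
\beta=\sum_{O'}\|d_{O'}\|\,(C^{O'}\cdot C).
\]
It bounds the positive and negative parts of $D\cdot C$ together; in particular $\beta\ge D\cdot C=\lambda>0$. Choose integers $\rho\geq1$ and $\ell$ with
\begin{equation}\label{eq:constants}
\lambda\rho\ge4\beta,\qquad\ell\ge\rho+10,\qquad\ell\Lambda-C\text{ ample},\qquad(\ell-\rho-2)\lambda>2\beta(\rho+2).
\end{equation}
Let $m=\ell n$ and $m'=(\rho+2)n$. Fix $b$ with $-n\le b_i\le0$, $0\le b_{i'}\le n$, $|b_j|\le n$; there are at least $n^3$ such $b$. For $w\in K\mathbb Z\cap[K,n]$ and $\omega\in[1,n]^3\cap\mathbb Z^3$ let $p_{w,\omega}$ be the following walk.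
\begin{enumerate}
\item Go from $0$ along $e_i$ to $we_i$, arriving at time $w$.
\item Rest at $we_i$ until time $w+n-1$.
\item Go back along $-e_i$ to $0$.
\item Go on along $-e_i$ to $a^0=-ne_i$.
\item The \emph{block}: $m'$ consecutive positions, the first and the last being $a^0$. First the \emph{ascent}, the $n$ positions $a^0+(\min(\tau,\omega_\alpha))_\alpha$ for $\tau=0,\dots,n-1$; then the \emph{plateau}, $\rho n$ positions equal to $a^0+\omega$; then the \emph{descent}, the $n$ positions $a^0+(\min(n-\tau,\omega_\alpha))_\alpha$ for $\tau=1,\dots,n$.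
\item Go back along $e_i$ to $0$.
\item Idle at $0$.
\item Go to $b$, changing one coordinate at a time, monotonically.
\end{enumerate}
All steps lie in $\{-1,0,1\}^3$; at the ends of the plateau this holds because $\omega_\alpha-\min(n-1,\omega_\alpha)\in\{0,1\}$. The stages other than 7 need at most $4n+m'+n+3n=(\rho+10)n\le m$ steps, and stage 7 makes the total $m$. The times occupied by the block, and all positions outside the block, do not depend on $\omega$. Moreover
\begin{equation}\label{eq:kappaneg}
\kappa(a_l)\le0\quad\text{in stages 4--8}.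
\end{equation}
In stages 4, 6, 7, 8 the $i$-th coordinate of $a_l$ is $\le0$ and the $i'$-th is $\ge0$. In the block, $a_l=a^0+y$ with $y\in[0,n]^3$, and $\kappa(a_l)=\sigma_{i'}(y_i-n)-\sigma_iy_{i'}\le0$; the detour to $a^0$ is made for this inequality. Let
\[
Q_w=\{q^*+w\bar e_i+l'\bar\sigma:\ w+2R\le l'\le w+n-1-2R\}\subset\bar\Gamma .
\]
It has $n'$ elements because $\bar\sigma$ has infinite order.

\begin{lemma}\label{lem:B}
Let $q\in Q_w$.
\begin{itemize}
\item[(a)] If a time $l$ of a walk $p_{w'',\omega}$ contributes to $q$, then $l$ does not belong to stages 4--8, and $w\le w''$.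
\item[(b)] The coefficient of $C_q$ in $D_{p_{w,\omega}}$ is $\mu$ for every $\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $q=q^*+w\bar e_i+l'\bar\sigma$. By Lemma~\ref{lem:local}(a), $|\sigma_{i'}w-\kappa(a_l)|<K$. In stages 4--8 the left side is at least $w\ge K$ by \eqref{eq:kappaneg}. So $l$ belongs to stages 1--3, $a_l=xe_i$ with $0\le x\le w''$, and $\sigma_{i'}|w-x|<K$. Thus $w<w''+K$, and $w\le w''$ because both are multiples of $K$. For (b) apply Lemma~\ref{lem:local}(b) with $v=we_i$ and $\alpha=i'$: the $i'$-th coordinates of $v$ and of $a_l=xe_i$ vanish, and $a_l=v$ on $[w,w+n-1]\supset[l'-2R,l'+2R]$.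
\end{proof}

Put $W_w=\sum_\omega H^0(X,D_{p_{w,\omega}})\subset S_{m\sigma+b}$. The spaces $W_w$ are not complete linear systems, so we measure their new part by the leading polar coefficients along the curves $C_q$. For $q\in Q_w$ choose $\theta_q\in k(X)$ vanishing to order exactly $\mu$ along $C_q$. By Lemma~\ref{lem:B}(b), elements of $W_w$ have poles of order at most $\mu$ along $C_q$, so
\[
\Phi_w\colon W_w\to\bigoplus_{q\in Q_w}k(C_q),\qquad\Phi_w(\varphi)=\big((\theta_q\varphi)|_{C_q}\big)_{q\in Q_w},
\]
is a well-defined linear map. By Lemma~\ref{lem:B}(a), elements of $\sum_{w''<w}W_{w''}$ have no pole along $C_q$ for $q\in Q_w$; since $\mu\ge1$, we get $W_w\cap\sum_{w''<w}W_{w''}\subset\ker\Phi_w$. Adding the spaces $W_w$ in increasing order of $w$, the dimension grows at each step by at least $\dim W_w-\dim\ker\Phi_w$. Hence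
\begin{equation}\label{eq:B1}
\dim S_{m\sigma+b}\ge\sum_w\dim\Phi_w(W_w).
\end{equation}

Fix $w$, and let $p=p_{w,\omega}$. The curves $C_q$, $q\in Q_w$, are distinct translates of $F_j$, hence smooth and pairwise disjoint. With $Z=\sum_{q\in Q_w}C_q$ there is an exact sequence $0\to\mathcal O(D_p-Z)\to\mathcal O(D_p)\to\bigoplus_q\mathcal O(D_p)|_{C_q}\to0$, and $H^1(X,\mathcal O(D_p-Z))=0$ by \eqref{eq:ample} and (S3). So $H^0(X,D_p)\to\bigoplus_qH^0(C_q,\mathcal O(D_p)|_{C_q})$ is onto. The divisor $D_p-\operatorname{div}\theta_q$ has coefficient $\mu-\mu=0$ at $C_q$. Multiplication by $\theta_q$ maps $\mathcal O(D_p)$ isomorphically onto $\mathcal O(D_p-\operatorname{div}\theta_q)$, whose restriction to $C_q$ is $\mathcal O_{C_q}(\Delta_{\omega,q})$ with $\Delta_{\omega,q}=(D_p-\operatorname{div}\theta_q)|_{C_q}$. Therefore $\Phi_w(H^0(X,D_p))=\bigoplus_qH^0(C_q,\Delta_{\omega,q})$, and summing over $\omega$,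
\begin{equation}\label{eq:B2}
\Phi_w(W_w)=\bigoplus_{q\in Q_w}\Sigma_q,\qquad\Sigma_q=\sum_\omega H^0(C_q,\Delta_{\omega,q}).
\end{equation}

Fix also $q\in Q_w$ and drop it from the notation. For $l$ in the block, $C_q$ is not a component of $(h_l)_*D$ by Lemma~\ref{lem:B}(a). So we can write
\[
\Delta_\omega=\Delta_0+\delta_\omega,\qquad\delta_\omega=\sum_{l\in\text{block}}\big((h_l)_*D\big)\big|_{C_q},
\]
where $\Delta_0$ is the restriction of $\sum_{l\notin\text{block}}(h_l)_*D-\operatorname{div}\theta_q$ and does not depend on $\omega$. By (S1), $\deg\delta_\omega=m'\lambda$ and $\deg\Delta_0=(m-m')\lambda$. Separating the positive and negative coefficients of $D$, we see: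
\begin{equation}\label{eq:beta}
\begin{gathered}
\text{for $l$ in the block, $((h_l)_*D)|_{C_q}$ is a difference of two effective divisors}\\
\text{whose degrees add up to at most $\beta$.}
\end{gathered}
\end{equation}
Thus $\delta_\omega\ge-\delta^-_\omega$ with $\delta^-_\omega$ effective of degree at most $\beta m'$, and $\inf(\delta_\omega,\delta_{\omega'})\ge-\delta^-_\omega-\delta^-_{\omega'}$. The last condition in \eqref{eq:constants} gives
\[
\deg\inf(\Delta_\omega,\Delta_{\omega'})\ge(m-m')\lambda-2\beta m'=n\big[(\ell-\rho-2)\lambda-2\beta(\rho+2)\big]>0 .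
\]
By Lemma~\ref{lem:sup}, $\Sigma_q=H^0(C_q,\Delta_0+\sup_\omega\delta_\omega)$, and so
\begin{equation}\label{eq:B3}
\dim\Sigma_q=(m-m')\lambda+\deg\sup_\omega\delta_\omega\ge\deg\sup_\omega\delta_\omega .
\end{equation}

\section{Case (B): the degree of the supremum}\label{sec:average}

We must show that $\sup_\omega\delta_\omega$ has degree of order $n^2$, although each $\delta_\omega$ has degree of order $n$ and involves cancellation between components of $D$ that we do not control. The device is to average over $\omega$. The average has total degree of order $n$. If no point carries more than $O(1/n)$ of it, then about $n^2$ points carry a positive amount, and at each of them the supremum, being an integer, is at least $1$.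

Let $\bar\delta=n^{-3}\sum_\omega\delta_\omega$, a divisor on $C_q$ with rational coefficients. Then $\deg\bar\delta=\lambda m'$, and $\sum_\xi|\bar\delta(\xi)|\le\beta m'$ by \eqref{eq:beta}. Let $\Xi=\{\xi\in C_q:\bar\delta(\xi)>0\}$. The integer $\sup_\omega\delta_\omega(\xi)$ is at least $\bar\delta(\xi)$, hence at least $1$ for $\xi\in\Xi$. So
\begin{equation}\label{eq:C1}
\deg\sup_\omega\delta_\omega\ge\#\Xi-\sum_{\xi\notin\Xi}|\bar\delta(\xi)|\ge\#\Xi-\beta(\rho+2)n .
\end{equation}
Write $\bar\delta=\bar\delta^{\,\mathrm p}+\bar\delta^{\,\mathrm r}$, where $\bar\delta^{\,\mathrm p}$ comes from the $\rho n$ times of the plateau and $\bar\delta^{\,\mathrm r}$ from the $2n$ times of the ascent and descent. The ramps are not evenly spread, but they are short: $\sum_\xi|\bar\delta^{\,\mathrm r}(\xi)|\le2\beta n$ by \eqref{eq:beta}. Since $\sum_{\xi\in\Xi}\bar\delta(\xi)\ge\deg\bar\delta$ and $2\beta\le\lambda\rho/2$ by \eqref{eq:constants},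
\begin{equation}\label{eq:C2}
\sum_{\xi\in\Xi}\bar\delta^{\,\mathrm p}(\xi)\ge\lambda(\rho+2)n-2\beta n\ge\tfrac12\lambda\rho n .
\end{equation}

\begin{lemma}\label{lem:spread}
There is a constant $B>0$, independent of $n,b,w,q,\xi$, with $\bar\delta^{\,\mathrm p}(\xi)\le B/n$ for all $\xi\in C_q$.
\end{lemma}

\begin{proof}
If the plateau starts at time $l_0$, its sites are $h^1+\omega+\tau\sigma$ for $0\le\tau<\rho n$, where $h^1=l_0\sigma+a^0$ does not depend on $\omega$. Define the average number of visits $\nu\colon\Gamma\to\mathbb Q_{\ge0}$ by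
\[
\nu(h^1+x)=n^{-3}\,\#\{(\omega,\tau):\omega+\tau\sigma=x\}=n^{-3}\,\#\{0\le\tau<\rho n:\ x-\tau\sigma\in[1,n]^3\},
\]
so that $\bar\delta^{\,\mathrm p}=\sum_h\nu(h)\,(h_*D)|_{C_q}$. We need two properties of $\nu$.

\emph{Variation: $|\nu(h-u)-\nu(h)|\le6Rn^{-3}$ for $u\in[-R,R]^3$.} Let $h=h^1+x$. If $\tau$ is counted for exactly one of $x$ and $x-u$, then for some $\alpha$ exactly one of the integers $y=x_\alpha-\tau\sigma_\alpha$ and $y-u_\alpha$ lies in $[1,n]$. There are at most $2|u_\alpha|$ such integers $y$, and $\tau\mapsto x_\alpha-\tau\sigma_\alpha$ is injective because $\sigma_\alpha\ne0$. So there are at most $2R$ values of $\tau$ for each $\alpha$.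

\emph{Maximum: the push-forward $\nu'$ of $\nu$ to $\Gamma/\mathbb Ze_\alpha$ satisfies $\nu'\le n^{-1}$.} We count the pairs $(\omega,\tau)$ with $\omega+\tau\sigma\equiv x$ modulo $\mathbb Ze_\alpha$. For a coordinate $\alpha'\ne\alpha$ the condition $x_{\alpha'}-\tau\sigma_{\alpha'}\in[1,n]$ allows at most $n$ values of $\tau$. Given $\tau$, the two coordinates of $\omega$ other than $\omega_\alpha$ are determined, and $\omega_\alpha$ has $n$ values. So $\nu'\le n^{-3}n^2$.

Let $\nu_{O'}$ be the push-forward of $\nu$ to $\Gamma/\Gamma_{O'}$. Expanding $h_*D=\sum_{O',u}d_{O'}(u)\,(h+u)_*C^{O'}$ and collecting the terms with the same curve, we get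
\[
\bar\delta^{\,\mathrm p}(\xi)=\sum_{O'}\ \sum_{x\in\Gamma/\Gamma_{O'}}(\nu_{O'}*d_{O'})(x)\,\big(x_*C^{O'}\cdot C_q\big)_\xi,
\]
where $(\nu_{O'}*d_{O'})(x)=\sum_ud_{O'}(u)\,\nu_{O'}(x-u)$. The pair $(O',x)$ with $x_*C^{O'}=C_q$ is omitted: every $h$ with $\nu(h)\ne0$ is a site of some block, so $d(q-\bar h)=0$ by Lemma~\ref{lem:B}(a). For all other pairs $0\le(x_*C^{O'}\cdot C_q)_\xi\le C^{O'}\cdot C$, and the number is $0$ unless $\xi\in x_*C^{O'}$.

\emph{Special orbits $O'$.} The curves $x_*C^{O'}$ are distinct translates of one $F_\alpha$, hence disjoint, so at most one of them passes through $\xi$. By the maximum bound its term is at most $\|d_{O'}\|(C^{O'}\cdot C)\,n^{-1}$. All special orbits together contribute at most $\beta/n$.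

\emph{Free orbits $O'$.} Now many curves of the orbit can pass through $\xi$, and we use the hypothesis $\bar d_{O'}\le0$ of case (B). By the variation bound,
\[
(\nu*d_{O'})(x)=\bar d_{O'}\,\nu(x)+\sum_ud_{O'}(u)\big(\nu(x-u)-\nu(x)\big)\le6R\,\|d_{O'}\|\,n^{-3}.
\]
If $(\nu*d_{O'})(x)\ne0$, then $x-h^1=\omega+\tau\sigma+u$ for some $\omega$, $\tau$ and $u\in[-R,R]^3$, so each coordinate of $x-h^1$ lies in $[1-R,\;n+\rho|\sigma|n+R]$, an interval with at most $c_0n$ integers, $c_0=1+\rho|\sigma|+2R$. The condition $\xi\in x_*C^{O'}$ says that $\big(\xi-\iota(x_2e_2+x_3e_3)\big)-x_1\iota(e_1)\in C^{O'}$; for given $x_2,x_3$ it holds for at most $C^{O'}\cdot F_1$ values of $x_1$, by Lemma~\ref{lem:stab}(b). So at most $(C^{O'}\cdot F_1)\,c_0^2n^2$ values of $x$ give a nonzero term, and $O'$ contributes at most $6R\|d_{O'}\|(C^{O'}\cdot C)(C^{O'}\cdot F_1)\,c_0^2\,n^{-1}$.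

Only finitely many orbits have $d_{O'}\ne0$, so we may take
\[
B=\beta+6Rc_0^2\sum_{O'\text{ free}}\|d_{O'}\|\,(C^{O'}\cdot C)(C^{O'}\cdot F_1).\qedhere
\]
\end{proof}

\begin{remark}
Without the hypothesis $\bar d_{O'}\le0$ the term $\bar d_{O'}\nu(x)$ would remain. It is bounded only by a constant times $n^{-2}$, since at most $n$ values of $\tau$ are counted in $\nu(x)$, and with $O(n^2)$ curves through $\xi$ the argument would give $O(1)$ in place of $O(1/n)$. This is why free orbits of positive weight are treated separately in Section~\ref{sec:free}.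
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:key} in case (B)]
By \eqref{eq:C2} and Lemma~\ref{lem:spread}, $\#\Xi\cdot B/n\ge\frac12\lambda\rho n$, so $\#\Xi\ge\lambda\rho n^2/(2B)$. Combining \eqref{eq:B1}, \eqref{eq:B2}, \eqref{eq:B3} and \eqref{eq:C1}, with $\lfloor n/K\rfloor$ values of $w$ and $n-4R$ values of $q$ for each $w$,
\[
\dim S_{m\sigma+b}\ge\Big\lfloor\frac nK\Big\rfloor\,(n-4R)\Big(\frac{\lambda\rho}{2B}\,n^2-\beta(\rho+2)n\Big)\ge cn^4
\]
for large $n$, with $c>0$ independent of $n$ and $b$.
\end{proof}

Proposition~\ref{prop:key} is proved in both cases, and with it Theorem~\ref{thm:main}.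

\section{Exact values and central variables}\label{sec:exact}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Let $r=d-6\ge0$ and $\Gamma'=\Gamma\times\mathbb Z^r$, with $\mathbb Z^r$ acting trivially on $X$ and $Y$. Put $D_1'=Q(k(X)*\Gamma')$ and $D_2'=Q(k(Y)*\Gamma')$. As in Section~\ref{sec:algebras}, the equivariant inclusion $k(X)\subset k(Y)$ gives $D_1'\subset D_2'$, and $r=0$ gives $D_1\subset D_2$. We prove $\operatorname{GKtr}D_2'=6+r$ and $\operatorname{GKtr}D_1'=7+r$. Elements of $\Gamma'$ are written $(g,\eta)$.

\emph{$\operatorname{GKtr}D_2'\le6+r$.} With $A_g$ as in Proposition~\ref{prop:D2}, let $A'=\bigoplus A_g\,t_{(g,\eta)}$ over $g\in\mathbb N^3$, $\eta\in\mathbb N^r$; this is the polynomial ring over $A$ in $r$ central variables. The part of degree in $[0,cm]^{3+r}$ has dimension at most $(cm+1)^{3+r}(3cm+1)^3$, so $\operatorname{GKdim}A'\le6+r$. The ring $Q(A')$ contains $k(Y)$ and all $t_{(g,\eta)}$, so it equals $D_2'$. Apply Lemma~\ref{lem:ore}.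

\emph{$\operatorname{GKtr}D_2'\ge6+r$.} Apply Lemma~\ref{lem:leading} with $L=k(Y)$, $G=\Gamma'$, $U_L=\bigotimes_{\alpha=1}^3H^0(E,3[0])$ and the set of steps $\{0,1\}^{3+r}$. Let $z\neq0$ have leading term $ft_{\gamma'}$. Each of the $(m+1)^{3+r}$ points of $m\gamma'+[0,m]^{3+r}$ is the endpoint of a path, since an integer in $[0,m]$ is a sum of $m$ numbers in $\{0,1\}$. Along a path, each factor $h_l(f\gamma'(U_L))$ is a nonzero function times a space $\bigotimes_\alpha H^0(E,3[y_{l,\alpha}])$ with $y_{l,\alpha}\in E$. By Lemma~\ref{lem:product} the product is a nonzero function times $\bigotimes_\alpha H^0(E,3\sum_l[y_{l,\alpha}])$, of dimension $(3m)^3$. So $\dim(zV)^m\ge(m+1)^{3+r}(3m)^3$ for every $z\ne0$.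

\emph{$\operatorname{GKtr}D_1'\ge7+r$.} Apply Lemma~\ref{lem:leading} with $L=k(X)$, $G=\Gamma'$, $U_L=U$ and the set of steps $T\times\{0,1\}^r$; call the resulting space $V'$. Let $z\ne0$ have leading term $ft_{(\gamma,\eta)}$ with $f\in k(X)^\times$. For each $\eta'\in m\eta+[0,m]^r$, every path in $\Gamma$ with steps in $\gamma+T$ and endpoint $g$ lifts to a path in $\Gamma'$ with endpoint $(g,\eta')$, by distributing $\eta'-m\eta$ over the $m$ steps. As $\mathbb Z^r$ acts trivially, the lifted path gives the same space of functions. So the space in degree $(g,\eta')$ contains the space $S_g$ belonging to $f$ and $\gamma$, and Proposition~\ref{prop:key} gives $\dim(zV')^{\ell n}\ge cn^7(\ell n+1)^r$ for large $n$.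

\emph{$\operatorname{GKtr}D'_1\le7+r$.} Given a finite dimensional $V\subset D_1'$, we construct $z$ in three steps: clear denominators, move all poles onto $\Theta$, and add a drift so that no path uses the same translate of a component of $\Theta$ twice. Choose $0\ne a\in k(X)*\Gamma'$ with $W=aV\subset k(X)*\Gamma'$. Let $Z_0\ge0$ be a divisor such that all coefficients of elements of $W$ lie in $H^0(X,Z_0)$. By (S2) there are $N\ge1$ and $0\ne\varphi\in H^0(X,N\Theta-Z_0)$; then all coefficients of elements of $\varphi W$ lie in $H^0(X,N\Theta)$. Choose $\gamma\in\Gamma$ such that $\gamma+s$ has all coordinates at least $1$ for every $s$ that occurs as a $\Gamma$-degree in $W$, and put $z=t_{(\gamma,0)}\varphi a$. Then $zV=t_{(\gamma,0)}\varphi W$ lies in a finite sum of spaces $H^0(X,N\gamma_*\Theta)\,t_{(\gamma+s,\eta)}$.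

Consider a word of length $i\le m$ in these spaces, and let $h_0,\dots,h_{i-1}\in\Gamma$ be the $\Gamma$-components of its sites. They increase strictly in all three coordinates and lie in $[0,c'm]^3$, with $c'\in\mathbb N$ depending only on $zV$. By \eqref{eq:word} the coefficient lies in $H^0(X,N\sum_l(h_l+\gamma)_*\Theta)$. Let
\[
Z=N\!\!\sum_{0\le u,v\le c'm}\big[(u+\gamma_1)P_1+(v+\gamma_3)P_3\big],\qquad Z'=N\!\!\sum_{0\le u,v\le c'm}\big[(u+\gamma_2)P_2+(v+\gamma_3)P_3\big].
\]
Different sites of the word have different pairs of first and third coordinates, and different pairs of second and third coordinates. By \eqref{eq:theta}, $N\sum_l(h_l+\gamma)_*\Theta\le Z\times E+E\times Z'$. Hence all coefficients that occur in $\sum_{i\le m}(zV)^i$ lie in $H^0(E,Z)\otimes H^0(E,Z')$, of dimension $N^2(c'm+1)^4$. There are $O(m^{3+r})$ possible degrees in $\Gamma'$, so $\dim\sum_{i\le m}(zV)^i=O(m^{7+r})$, and $\operatorname{GKdim}k[zV]\le7+r$ by (G2).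
\end{proof}

\begin{remark}
The last argument shows what the shape of $\iota$ is for. If $\Gamma$ acted on $X$ through $g\mapsto(g_1P_1+g_3P_3,\,g_2P_2)$, the divisor $Z'$ could be replaced by $N\sum_{0\le u\le c'm}[(u+\gamma_2)P_2]$, of degree $O(m)$, and for $r=0$ the upper bound would be $3+2+1=6$. For that action the curve $F_1$ has the stabilizer $\mathbb Ze_1+\mathbb Ze_3$ of rank $2$, which Lemma~\ref{lem:stab} excludes for $\iota$.
\end{remark}

\section{Monotonicity below $2$}\label{sec:small}

In this section $k$ is arbitrary. When $\operatorname{GKtr}D_2<2$, the algebras $k[zV]$ that realize the infimum satisfy a polynomial identity, and then multiplying by $z$ gains nothing. We use the following results.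
\begin{itemize}
\item Bergman's gap theorem: no algebra has Gelfand--Kirillov dimension strictly between $1$ and $2$. In addition, an algebra generated by a finite dimensional space $W$ is either finite dimensional, of dimension $\operatorname{GKdim}=0$, or the spaces $\sum_{i\le m}W^i$ increase strictly with $m$ and $\operatorname{GKdim}\ge1$.
\item The theorem of Small and Warfield \cite{SW}: a finitely generated prime algebra of Gelfand--Kirillov dimension one satisfies a polynomial identity.
\item Posner's theorem, for a domain $B$ satisfying a polynomial identity: $Q(B)$ is finite dimensional over its center $Z$, and $Z$ is the fraction field of the center $Z(B)$ of $B$.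
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Let $V\subset D_1$ be finite dimensional. Enlarging $V$ does not decrease $\operatorname{GKdim}k[z'V]$ for any $z'$, by (G1), so we may assume $1\in V$. Let $\epsilon$ be the infimum of $\operatorname{GKdim}k[zV]$ over $0\ne z\in D_2$; then $\epsilon\le\operatorname{GKtr}D_2<2$. The numbers $\operatorname{GKdim}k[zV]$ lie in $\{0,1\}\cup[2,\infty]$, so $\epsilon\in\{0,1\}$ and the infimum is attained. Choose $z$ with $\operatorname{GKdim}B=\epsilon$ for $B=k[zV]$. The domain $B$ is Ore by Lemma~\ref{lem:ore}, and $Q(B)\subset D_2$. Since $z=z\cdot1\in B$, we have $V=z^{-1}(zV)\subset Q(B)$. We show $\operatorname{GKdim}k[V]\le\epsilon$.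

If $\epsilon=0$, then $B$ is a finite dimensional domain, hence a division algebra. So $k[V]\subset Q(B)=B$ is finite dimensional and $\operatorname{GKdim}k[V]=0$.

If $\epsilon=1$, then $B$ satisfies a polynomial identity by the theorem of Small and Warfield. By Posner's theorem $Q(B)$ has a finite basis $g_1,\dots,g_s$ over its center $Z$, and by (G3) and (G1), $\operatorname{trdeg}_kZ=\operatorname{GKdim}Z(B)\le\operatorname{GKdim}B=1$. Let $W\subset Z$ be the $k$-span of $1$, the structure constants of the basis $(g_\alpha)$, and the coordinates of $1$ and of a $k$-basis of $V$. It is finite dimensional, $k+V\subset\sum_\alpha Wg_\alpha$, and $g_\alpha g_{\alpha'}\in\sum_{\alpha''}Wg_{\alpha''}$. As $W$ is central, $\big(\sum_\alpha W^ig_\alpha\big)\big(\sum_\alpha Wg_\alpha\big)\subset\sum_\alpha W^{i+2}g_\alpha$, and since $1\in W$, induction gives $\sum_{i\le m}V^i\subset\sum_\alpha W^{2m}g_\alpha$ for $m\ge1$. Thus $\dim\sum_{i\le m}V^i\le s\dim W^{2m}$, and $\operatorname{GKdim}k[V]\le\operatorname{GKdim}k[W]\le\operatorname{trdeg}_kZ\le1$ by (G2) and (G3).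

In both cases the multiplier $z'=1\in D_1$ shows that the infimum of $\operatorname{GKdim}k[z'V]$ over $0\ne z'\in D_1$ is at most $\epsilon\le\operatorname{GKtr}D_2$. Taking the supremum over $V$ completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mum} Mumford, \emph{Abelian Varieties}.

\bibitem{SW} Small and Warfield, J. Algebra \textbf{91} (1984).

\bibitem{YZ} Amnon Yekutieli and James J. Zhang, \emph{Homological Transcendence Degree}, arXiv:math/0412013 (2004).

\end{thebibliography}
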